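\title{A scattered space $K$ for which $\mathcal B(C_0(K))$ has a discontinuous homomorphism}

\begin{abstract}
We construct, in ZFC, a scattered locally compact Hausdorff space $K$ such that the Banach algebra of bounded operators on $X=C_0(K)$ admits a discontinuous unital homomorphism into the two-dimensional algebra $\mathbb F[\varepsilon]/(\varepsilon^2)$. The space $K$ is separable, first countable and of height $2$. Every operator on $X$ is uniquely of the form $\lambda I+\sum_n c_nT_n+S$, where the $T_n$ are fixed contractions with $T_nT_m=0$, the sequence $c$ is in $\ell_1$, and $S$ factors through $c_0$. The dimension $2$ and the height $2$ are minimal, and $K$ cannot be countable.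
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

The scalar field $\mathbb F$ is $\mathbb R$ or $\mathbb C$, fixed throughout. For a Banach space $X$, let $\mathcal B(X)$ be the Banach algebra of bounded linear operators on $X$ with the operator norm. For a locally compact Hausdorff space $K$, let $C_0(K)$ be the Banach space of continuous functions $K\to\mathbb F$ vanishing at infinity, with the supremum norm. A \emph{homomorphism} is a linear and multiplicative map between algebras; continuity is not part of the definition. A space $K$ is \emph{scattered} if every nonempty subset of $K$ has a point that is isolated relative to that subset. Removing the isolated points of $K$ and iterating, with intersections at limit ordinals, gives the derived sets $K=K^{(0)}\supset K^{(1)}\supset\cdots$, and the \emph{height} of a scattered space is the least $\alpha$ with $K^{(\alpha)}=\emptyset$. Height at most $1$ means that $K$ is discrete; height $2$ means that the non-isolated points form a nonempty set that is discrete in the relative topology.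

When does the algebraic structure of $\mathcal B(X)$ force every homomorphism into a Banach algebra to be continuous? The following is known.
\begin{itemize}
\item (B.~E.~Johnson) If $X$ is isomorphic to $X\oplus X$, or more generally admits a continuous bisection of the identity, then every homomorphism from $\mathcal B(X)$ into a Banach algebra is continuous.
\item The space $C([0,\omega_1])$ is not isomorphic to its square and admits no continuous bisection of the identity.
\item (Ogden) For every ordinal $\eta$, every homomorphism from $\mathcal B(C([0,\omega_\eta]))$ into a Banach algebra is continuous; here $\omega_\eta$ is the first ordinal of cardinality $\aleph_\eta$.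
\item Under the continuum hypothesis there is a locally compact Hausdorff space $K$, far from being scattered, such that $\mathcal B(C_0(K))$ admits a discontinuous homomorphism into a Banach algebra.
\end{itemize}
Of these facts we use only Johnson's theorem, and only for spaces isomorphic to their squares. Acuaviva \cite{Acuaviva} poses the following as an open question.

\medskip
\noindent\textbf{Question.} \emph{Is there a scattered locally compact Hausdorff space $K$ such that $\mathcal B(C_0(K))$ admits a discontinuous homomorphism into a Banach algebra?}
\medskip

The simplest cases suggest a negative answer. For discrete $K$ and for countable $K$ all homomorphisms are continuous (Proposition~\ref{prop:optimal}). The spaces $[0,\omega_\eta]$ are scattered, because the least element of a set of ordinals is isolated in that set, and Ogden's theorem gives continuity for them even where Johnson's theorem does not apply. A space $K$ of height $2$ is made of two discrete layers $N$ and $K^{(1)}$, so that $C_0(K)$ is assembled from $c_0(N)$ and $c_0(K^{(1)})$, and each of these is finite-dimensional or isomorphic to its square. Nevertheless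 the answer is positive, already at height $2$, and no hypothesis beyond ZFC is needed.

\subsection{The results}

Let $\mathcal D=\mathbb F[\varepsilon]/(\varepsilon^2)$, normed by $\|a+b\varepsilon\|=|a|+|b|$; this is a two-dimensional commutative unital Banach algebra. Let $\ell_1=\ell_1(\omega)$ and let $\mathcal U=\mathbb F\oplus_1\ell_1$ be the unitization of $\ell_1$ with zero product, that is, the space of pairs $(\lambda,c)$ with
\[
\|(\lambda,c)\|=|\lambda|+\|c\|_1,\qquad (\lambda,c)(\lambda',c')=(\lambda\lambda',\ \lambda c'+\lambda'c).
\]
An operator $S\in\mathcal B(X)$ \emph{factors through $c_0$} if $S=UV$ for some bounded operators $V\colon X\to c_0$ and $U\colon c_0\to X$.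

\begin{theorem}\label{thm:A}
There are a scattered locally compact Hausdorff space $K$ and a discontinuous unital homomorphism $\theta\colon\mathcal B(C_0(K))\to\mathbb F[\varepsilon]/(\varepsilon^2)$.
\end{theorem}

\begin{theorem}\label{thm:B}
The space $K$ in Theorem~\ref{thm:A} can be chosen separable, first countable and of height $2$, and such that, with $X=C_0(K)$, there are operators $T_n\in\mathcal B(X)$ $(n\in\omega)$ with $\|T_n\|\le1$ and $T_nT_m=0$ for all $n,m$, for which the following hold.
\begin{itemize}
\item[(a)] An operator on $X$ factors through $c_0$ if and only if it has separable range. These operators form a closed two-sided ideal $\mathcal S$ of $\mathcal B(X)$.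
\item[(b)] Every $T\in\mathcal B(X)$ is uniquely of the form $T=\lambda I+\sum_nc_nT_n+S$ with $\lambda\in\mathbb F$, $c\in\ell_1$ and $S\in\mathcal S$.
\item[(c)] The quotient $\mathcal B(X)/\mathcal S$ is isometrically isomorphic to $\mathcal U=\mathbb F\oplus_1\ell_1$.
\item[(d)] Every homomorphism $\theta$ from $\mathcal B(X)$ into a Banach algebra $\mathcal A$ is continuous on $\mathcal S$, and $\theta$ is continuous if and only if the linear map $\ell_1\to\mathcal A$, $c\mapsto\theta(\sum_nc_nT_n)$, is continuous.
\end{itemize}
\end{theorem}

The example is as small as possible in three respects.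

\begin{proposition}\label{prop:optimal}
\begin{itemize}
\item[(a)] For every Banach space $X$, every homomorphism from $\mathcal B(X)$ into a one-dimensional Banach algebra is continuous.
\item[(b)] If $K$ is scattered of height at most $1$, every homomorphism from $\mathcal B(C_0(K))$ into a Banach algebra is continuous.
\item[(c)] If $K$ is a countable locally compact Hausdorff space, every homomorphism from $\mathcal B(C_0(K))$ into a Banach algebra is continuous.
\end{itemize}
\end{proposition}

\subsection{Where a discontinuity can come from}\label{sub:mechanism}

A unital homomorphism from a unital Banach algebra into $\mathcal D$ has the form $a\mapsto\lambda(a)+\delta(a)\varepsilon$, where $\lambda$ is a character (a nonzero homomorphism into $\mathbb F$) and $\delta$ is a linear functional with $\delta(ab)=\lambda(a)\delta(b)+\delta(a)\lambda(b)$. Characters are continuous (see Section~\ref{sec:optimal}), so a discontinuity must sit in $\delta$. The identity for $\delta$ says exactly that $\delta$ vanishes at $1$ and on all products of two elements of $\ker\lambda$. We therefore want a character whose kernel is much larger than the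 span of such products.

The algebra $\mathcal U$ is the extreme case, since all these products are zero. For any linear functional $f$ on $\ell_1$, the map $\theta_f(\lambda,c)=\lambda+f(c)\varepsilon$ is a unital homomorphism $\mathcal U\to\mathcal D$:
\[
\theta_f\big((\lambda,c)(\lambda',c')\big)=\lambda\lambda'+\big(\lambda f(c')+\lambda'f(c)\big)\varepsilon=\theta_f(\lambda,c)\,\theta_f(\lambda',c').
\]
Extending the unit vectors $\delta_n$ of $\ell_1$ to a Hamel basis, we obtain $f$ with $f(\delta_n)=n$ for all $n$, and then $\theta_f$ is unbounded. The task is thus to make $\mathcal U$ a quotient of $\mathcal B(X)$.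

This requires $X$ to have very few operators. An algebra containing $2\times2$ matrix units $e_{ij}$ with $e_{11}+e_{22}=1$ has no character $\chi$: from $e_{12}^2=0$ we get $\chi(e_{12})=0$, hence $\chi(e_{11})=\chi(e_{12}e_{21})=0$ and $\chi(e_{22})=\chi(e_{21}e_{12})=0$, so $\chi(1)=0$. Therefore $X$ cannot be isomorphic to the square of any space. Moreover $(\lambda,c)^2=(\lambda^2,2\lambda c)$, so the only idempotents of $\mathcal U$ are $0$ and $1$; in Theorem~\ref{thm:B}, every projection $P$ on $X$ has $P\in\mathcal S$ or $I-P\in\mathcal S$.

We fix in advance a large space $Y$ of functions on a countable set (Section~\ref{sec:ambient}) and cut $X$ out of $Y$ by linear conditions of two kinds. Section~\ref{sec:twosheets} shows by hand how such conditions destroy unwanted operators and spare a nilpotent one. Sections~\ref{sec:layouts}--\ref{sec:decomposition} contain the construction and the proof of Theorem~\ref{thm:A}; Sections~\ref{sec:countable} and~\ref{sec:ideal} complete the proof of Theorem~\ref{thm:B}; Section~\ref{sec:optimal} proves Proposition~\ref{prop:optimal}.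

\medskip
\noindent\textbf{Few and many.} Let $\mathfrak c=2^{\aleph_0}$. A set is \emph{few} if its cardinality is less than $\mathfrak c$ and \emph{many} if its cardinality is $\mathfrak c$. By K\"onig's theorem the cofinality of $\mathfrak c$ is uncountable, so \emph{a countable union of few sets is few}. This fact, available in ZFC, is the only information about $\mathfrak c$ that the construction needs beyond cardinal arithmetic.

\section{The ambient space}\label{sec:ambient}

Let $D=2^{<\omega}$ be the binary tree of finite $0$--$1$ sequences and let $\Gamma=2^\omega$ be the set of its branches. For $s\in\Gamma$ let $s|n$ be the initial segment of length $n$ and let $R_s=\{s|n:n<\omega\}$. Two distinct branches agree only up to some level, so the infinite sets $R_s$ are \emph{almost disjoint}: any two have finite intersection. Up to the end of Section~\ref{sec:decomposition} we use only that $D$ is countable, that $|\Gamma|=\mathfrak c$, and that the $R_s$ are infinite and almost disjoint; the tree structure enters in Section~\ref{sec:countable}.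

We take countably many copies of the tree, one of them distinguished:
\[
J=\omega\cup\{\infty\},\qquad N=D\times J,\qquad Q=\Gamma\times J,\qquad R_{(s,j)}=R_s\times\{j\}\subset N .
\]
We call $D\times\{j\}$ the $j$-th \emph{sheet}. The sets $R_q$ $(q\in Q)$ are almost disjoint, and two of them in different sheets are disjoint. Let $e_k=1_{\{k\}}$ for $k\in N$, and let $Y\subset\ell_\infty(N)$ be the closed linear span of $c_0(N)\cup\{1_{R_q}:q\in Q\}$. For an infinite set $A\subset N$ we write $\lim_{k\in A}y(k)=b$ if for each $\epsilon>0$ we have $|y(k)-b|<\epsilon$ for all but finitely many $k\in A$. Modulo $c_0(N)$, an element of $Y$ is described by its limits along branches.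

\begin{lemma}\label{lem:hat}
For $y\in Y$ and $u\in Q$ the limit $\hat y(u)=\lim_{k\in R_u}y(k)$ exists. The map $y\mapsto\hat y$ is linear from $Y$ to $c_0(Q)$, it sends $1_{R_q}$ to $1_{\{q\}}$, and
\[
\operatorname{dist}(y,c_0(N))=\|\hat y\|\le\|y\| .
\]
In particular $\hat y$ has countable support.
\end{lemma}

\begin{proof}
Let first $y=f+\sum_{u\in F}b_u1_{R_u}$ with $f$ finitely supported and $F\subset Q$ finite; such $y$ are dense in $Y$. Let $L$ be the finite set formed by the support of $f$ and the points lying in two of the sets $R_u$, $u\in F$. Off $L$, the function $y$ equals $b_u$ on $R_u$ and $0$ outside $\bigcup_{u\in F}R_u$, and for $v\in Q\setminus F$ the set $R_v$ meets this union in a finite set. Hence $\hat y=\sum_{u\in F}b_u1_{\{u\}}$ and $\|y-y1_L\|\le\|\hat y\|$. Conversely $\|y-f'\|\ge|\lim_{k\in R_u}(y-f')(k)|=|\hat y(u)|$ for all $f'\in c_0(N)$ and $u\in Q$. This proves the lemma for such $y$.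

If $y_p\to y$ uniformly with $y_p$ of this form, then $\|\hat y_p-\hat y_{p'}\|\le\|y_p-y_{p'}\|$, so $(\hat y_p)$ converges uniformly to an element of $c_0(Q)$, whose value at $u$ is the limit of $y$ along $R_u$. Both sides of the distance formula pass to the limit.
\end{proof}

\section{The idea on two sheets}\label{sec:twosheets}

In this section only, let $J=\{0,\infty\}$, and define $N$, $Q$, $Y$ as above. A matrix $a=(a_{ij})_{i,j\in J}$ acts on $\ell_\infty(N)$ by mixing the sheets: $(a\cdot y)(d,i)=a_{i0}\,y(d,0)+a_{i\infty}\,y(d,\infty)$. This action preserves $c_0(N)$, and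
\[
a\cdot1_{R_{(s,j)}}=a_{0j}1_{R_{(s,0)}}+a_{\infty j}1_{R_{(s,\infty)}} .
\]
So $\mathcal B(Y)$ contains a unital copy of the $2\times2$ matrices and has no character. We look for a subspace between $c_0(N)$ and $Y$ that is invariant under the matrix unit $e$ with $e_{\infty0}=1$ and all other entries $0$, which copies sheet $0$ onto sheet $\infty$ and satisfies $e^2=0$, and under as little else as possible.

Two kinds of conditions on $\hat y$ keep us among spaces of the form $C_0(K)$: we may \emph{omit} a point $q\in Q$ by requiring $\hat y(q)=0$, and we may \emph{glue} two points by requiring $\hat y(q)=\hat y(q')$. Fix branches $s\ne t$, omit $(s,0)$, and glue $(s,\infty)$ to $(t,0)$: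
\[
X=\{y\in Y:\ \hat y(s,0)=0,\ \ \hat y(s,\infty)=\hat y(t,0)\}.
\]
The function $h=1_{R_{(s,\infty)}}+1_{R_{(t,0)}}$ lies in $X$, and
\[
\widehat{a\cdot h}(s,0)=a_{0\infty},\quad \widehat{a\cdot h}(s,\infty)=a_{\infty\infty},\quad \widehat{a\cdot h}(t,0)=a_{00},\quad \widehat{a\cdot h}(t,\infty)=a_{\infty0}.
\]
If $a$ preserves $X$, then $a_{0\infty}=0$ and $a_{00}=a_{\infty\infty}$, that is, $a=\lambda1+ce$. Conversely $e$ preserves $X$: for $y\in X$ the function $\widehat{e\cdot y}$ vanishes at $(s,0)$ and $(t,0)$, and its value at $(s,\infty)$ is $\hat y(s,0)=0$. The matrices that survive form a copy of $\mathcal D$. Note that omitting $(s,0)$ is forced by the gluing: if $1_{R_{(s,0)}}$ were in $X$, then $e$ would send it to $1_{R_{(s,\infty)}}\notin X$.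

Three difficulties separate this computation from the theorem.
\begin{enumerate}
\item A linear map on a finite-dimensional quotient is continuous. We need infinitely many sheets $n\in\omega$, each copied onto sheet $\infty$ by an operator $T_n$, so that $\mathcal U$ appears in place of $\mathcal D$.
\item One pair of branches destroys a matrix only up to finite rank. Above, $X$ has codimension $2$ in $Y$; if $P$ is a projection of $Y$ onto $X$, then $y\mapsto P(a\cdot y)$ is an operator on $X$ that differs from $a$ by an operator of rank at most $2$. Each unwanted operator has to be attacked uncountably often (Lemma~\ref{lem:matrix}).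
\item A general operator does not arise from a matrix indexed by the sheets. It does have a matrix indexed by $N$, and there are only $\mathfrak c$ such matrices. We show that each of them either acts like one constant $J\times J$ matrix on all but few branches, or misbehaves on many branches in a way that omitting or gluing can exploit (Section~\ref{sec:types}). A recursion of length $\mathfrak c$ has used only few branches at each stage, so unused branches with the required misbehavior are always available.
\end{enumerate}

\section{Layouts and the space $C_0(K)$}\label{sec:layouts}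

From now on $J=\omega\cup\{\infty\}$. A layout records which points of $Q$ are glued and which are omitted.

\begin{definition}\label{def:layout}
A \emph{layout} consists of a partition of $\Gamma$ into finite sets, the \emph{blocks}, and a family $\mathcal C$ of pairwise disjoint nonempty finite subsets of $Q$, the \emph{classes}, such that
\begin{itemize}
\item[(L1)] each class is contained in $B\times J$ for some block $B$;
\item[(L2)] for each $C\in\mathcal C$ and $n\in\omega$, the set $\{(s,\infty):(s,n)\in C\}$ is a (possibly empty) union of classes;
\item[(L3)] many $s\in\Gamma$ are \emph{plain}: $\{s\}$ is a block and $\{(s,j)\}\in\mathcal C$ for all $j\in J$.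
\end{itemize}
Points of $Q$ that lie in no class are \emph{omitted}. A set $Z\subset\Gamma$ is \emph{saturated} if it is a union of blocks.
\end{definition}

Condition (L1) makes the conditions local: for saturated $Z$ every class lies in $Z\times J$ or in $(\Gamma\setminus Z)\times J$, and since blocks are finite, every set $Z_0\subset\Gamma$ is contained in a saturated set of cardinality at most $\max(\aleph_0,|Z_0|)$. Condition (L2) will keep the operators $T_n$ alive, and (L3) will show that they are not negligible.

Fix a layout. For a class $C$ put $h_C=\sum_{q\in C}1_{R_q}$ and $A_C=\bigcup_{q\in C}R_q$. Then $\hat h_C=1_C$, the function $h_C-1_{A_C}$ is finitely supported, and the sets $A_C$ are infinite and almost disjoint, because distinct classes are disjoint finite sets. For saturated $Z$ let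
\[
X_Z=\text{closed span of }c_0(N)\cup\{h_C:C\in\mathcal C,\ C\subset Z\times J\},\qquad X=X_\Gamma .
\]

\begin{lemma}\label{lem:XZ}
Let $Z$ be saturated. A function $y\in Y$ belongs to $X_Z$ if and only if $\hat y$ is constant on every class, vanishes at every omitted point, and vanishes on $(\Gamma\setminus Z)\times J$. In particular, if $y\in X$ and $\hat y=0$ on $(\Gamma\setminus Z)\times J$, then $y\in X_Z$.
\end{lemma}

\begin{proof}
The functions $y\in Y$ with the three properties form a closed subspace, by Lemma~\ref{lem:hat}, and it contains the generators of $X_Z$. Conversely let $y$ have the three properties and let $\epsilon>0$. The set $\{|\hat y|\ge\epsilon\}$ is finite and contains no omitted point, so it is covered by distinct classes $C_1,\dots,C_p$ on which $\hat y$ has nonzero values $b_1,\dots,b_p$. Each $C_i$ lies in $Z\times J$. The function $y'=y-\sum_ib_ih_{C_i}$ satisfies $\|\hat y'\|\le\epsilon$, so $\operatorname{dist}(y',c_0(N))\le\epsilon$ and $\operatorname{dist}(y,X_Z)\le\epsilon$.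
\end{proof}

Let $K=N\cup\{x_C:C\in\mathcal C\}$, with one new point $x_C$ for each class. The points of $N$ are declared isolated, and the basic neighborhoods of $x_C$ are the sets $\{x_C\}\cup(A_C\setminus F)$ with $F$ finite. Put $K_C=A_C\cup\{x_C\}$.

\begin{lemma}\label{lem:K}
The space $K$ is locally compact, Hausdorff, scattered of height $2$, separable and first countable, and each $K_C$ is compact and open. Restriction to $N$ is an isometric isomorphism of $C_0(K)$ onto $X$.
\end{lemma}

\begin{proof}
To separate $x_C$ from $x_{C'}$, remove the finite set $A_C\cap A_{C'}$ from $K_C$ and $K_{C'}$; to separate $x_C$ from $k\in N$, use $K_C\setminus\{k\}$ and $\{k\}$. The open set $K_C$ is compact, since a neighborhood of $x_C$ contains all but finitely many of its points; so $K$ is locally compact. Each point has countably many basic neighborhoods. Since the $A_C$ are infinite, the countable set $N$ is dense and is the set of isolated points. The set $K^{(1)}=\{x_C:C\in\mathcal C\}$ is nonempty by (L3) and relatively discrete because $K_C\cap K^{(1)}=\{x_C\}$. A nonempty subset of $K$ either meets $N$ or lies in $K^{(1)}$, and in both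 cases it has a relatively isolated point. So $K$ is scattered of height $2$.

As $N$ is dense, restriction to $N$ is an isometry of $C_0(K)$ onto a closed subspace of $\ell_\infty(N)$. This subspace contains each $e_k$ and each $1_{A_C}=1_{K_C}|_N$, hence each $h_C$, hence $X$. Conversely let $f\in C_0(K)$ and $\epsilon>0$. The compact set $\{|f|\ge\epsilon\}$ is covered by $K_{C_1},\dots,K_{C_p}$, with distinct $C_i$, and a finite subset of $N$. The continuous function $f'=f-\sum_if(x_{C_i})1_{K_{C_i}}$ vanishes at each $x_{C_i}$, so $|f'|<\epsilon$ at all but finitely many points of each $A_{C_i}$; outside $\bigcup_iK_{C_i}$ it equals $f$. Hence $|f'|<\epsilon$ at all but finitely many points of $N$, and $f|_N$ is within $\epsilon$ of $X$. Since $X$ is closed, $f|_N\in X$.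
\end{proof}

For $n\in\omega$ let $T_n$ be the operator on $\ell_\infty(N)$ that copies sheet $n$ onto sheet $\infty$:
\[
(T_ny)(d,\infty)=y(d,n),\qquad (T_ny)(d,m)=0\quad(m\in\omega).
\]
It has norm at most $1$ and preserves $c_0(N)$. Since $T_my$ is supported on sheet $\infty$ and $T_n$ reads only sheet $n$, we have $T_nT_m=0$ for all $n,m\in\omega$. Further, $T_n1_{R_{(s,j)}}$ is $1_{R_{(s,\infty)}}$ if $j=n$ and $0$ otherwise, so $T_nh_C=\sum_{(s,n)\in C}1_{R_{(s,\infty)}}$. By (L2) this is a finite sum of functions $h_{C'}$, and therefore $T_nX\subset X$; by Lemma~\ref{lem:XZ}, (L2) is also necessary for this. For $c\in\ell_1$ put $\tau(c)=\sum_nc_nT_n$. Then $\|\tau(c)\|\le\|c\|_1$, $\tau(c)\tau(c')=0$, $\tau(c)X\subset X$, and for $s\in\Gamma$, $n\in\omega$,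
\begin{equation}\label{eq:model}
(\lambda I+\tau(c))1_{R_{(s,n)}}=\lambda1_{R_{(s,n)}}+c_n1_{R_{(s,\infty)}},\qquad (\lambda I+\tau(c))1_{R_{(s,\infty)}}=\lambda1_{R_{(s,\infty)}} .
\end{equation}

\section{The matrix of an operator}\label{sec:matrix}

The space $X$ depends on the layout, which is yet to be chosen, so we cannot list the operators on $X$ in advance. We can list their restrictions to $c_0(N)$. For a matrix $M=(m_{kl})_{k,l\in N}$ let $\|M\|=\sup_k\sum_l|m_{kl}|$. If $\|M\|<\infty$, then $(My)(k)=\sum_lm_{kl}y(l)$ defines an operator on $\ell_\infty(N)$. For $T\in\mathcal B(X)$ let $M_T$ be the matrix with entries $m_{kl}=(Te_l)(k)$.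

\begin{lemma}\label{lem:matrix}
Let $T\in\mathcal B(X)$. Then $\|M_T\|\le\|T\|$, and $Th_C=M_Th_C$ for all but countably many classes $C$. In particular $M_Th_C\in X$ for all but countably many $C$.
\end{lemma}

\begin{proof}
Fix $k\in N$. For finite $F\subset N$ choose scalars $a_l$ of modulus $1$ with $a_lm_{kl}=|m_{kl}|$; then $\sum_{l\in F}|m_{kl}|=\big(T\sum_{l\in F}a_le_l\big)(k)\le\|T\|$.

The bounded functional $\nu_k(y)=(Ty)(k)-(M_Ty)(k)$ on $X$ vanishes at each $e_l$, hence on $c_0(N)$. By Lemma~\ref{lem:hat}, $|\nu_k(y)|\le\|\nu_k\|\,\|\hat y\|$. Let $C_1,\dots,C_p$ be distinct classes, choose $a_i$ of modulus $1$ with $a_i\nu_k(h_{C_i})=|\nu_k(h_{C_i})|$, and let $y=\sum_ia_ih_{C_i}$. Then $\|\hat y\|=1$, so $\sum_i|\nu_k(h_{C_i})|=\nu_k(y)\le\|\nu_k\|$. For each $r\ge1$ there are thus at most $r\|\nu_k\|$ classes with $|\nu_k(h_C)|\ge1/r$, and $\nu_k(h_C)\ne0$ for only countably many $C$. There are countably many $k$.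
\end{proof}

We call the classes with $Th_C\ne M_Th_C$ \emph{exceptional} for $T$. They do occur: if $q\in C$, the operator $y\mapsto\hat y(q)h_C$ has matrix $0$ and fixes $h_C$.

Let $\mathcal M$ be the set of $N\times N$ matrices $M$ with $\|M\|<\infty$ and $Me_l\in Y$ for all $l\in N$. This set does not depend on the layout. It has cardinality $\mathfrak c$, since it contains the scalar matrices and $\mathfrak c^{\aleph_0}=\mathfrak c$. For every layout and every $T\in\mathcal B(X)$ we have $M_T\in\mathcal M$, because $M_Te_l=Te_l\in X\subset Y$. By Lemma~\ref{lem:matrix}, a matrix $M\in\mathcal M$ with $Mh_C\notin X$ for uncountably many classes $C$ is not the matrix of an operator on $X$.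

\section{Good and bad matrices}\label{sec:types}

Fix $M\in\mathcal M$ and put
\[
g_q=M1_{R_q}\in\ell_\infty(N)\qquad(q\in Q),
\]
so that $Mh_C=\sum_{q\in C}g_q$. We ask five questions in turn, each meaningful once the previous ones have a positive answer. Is $g_{(s,j)}$ in $Y$? Is $\hat g_{(s,j)}$ concentrated on the branch $s$? Are its values there independent of $s$? The last two questions, as in Section~\ref{sec:twosheets}, concern the resulting $J\times J$ matrix. Everything in this section depends on $M$ alone, not on a layout.

One countable set of branches has to be set aside first: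
\[
\Lambda=\{r\in\Gamma:\ \widehat{Me_l}(r,i)\ne0\text{ for some }l\in N,\ i\in J\}.
\]
It is countable by Lemma~\ref{lem:hat}. To see why it matters, let $l_0=(\emptyset,j)$ be the root of sheet $j$, let $u\in Q$, and let $M$ be the matrix of $y\mapsto y(l_0)1_{R_u}$. Then $g_{(s,j)}=1_{R_u}$ for every $s$, so no $\hat g_{(s,j)}$ with $s$ different from the branch of $u$ is concentrated on $s$; yet this rank-one operator acts on $X$ whenever $\{u\}$ is a class. Such behavior is harmless, and it is confined to $\Lambda$.

\medskip
\noindent\textbf{Type A.} \emph{For some $j\in J$, many $s$ have $g_{(s,j)}\notin Y$.}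
\medskip

If $M$ is not of type A, the set $Z_0=\Lambda\cup\{s:g_{(s,j)}\notin Y\text{ for some }j\}$ is a countable union of few sets, hence few. Away from $\Lambda$, a given point of $Q$ is hit from only countably many branches.

\begin{lemma}\label{lem:summable}
Let $M$ not be of type A, let $u=(r,i)\in Q$ with $r\notin\Lambda$, and let $j\in J$. Then $\sum_{s\in\Gamma\setminus Z_0}|\hat g_{(s,j)}(u)|\le\|M\|$. Hence $\hat g_{(s,j)}(u)\ne0$ for only countably many $s\in\Gamma\setminus Z_0$.
\end{lemma}

\begin{proof}
Let $F\subset\Gamma\setminus Z_0$ be finite and let $L$ be the finite set of points lying in at least two of the sets $R_{(s,j)}$, $s\in F$. For $s\in F$ put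
\[
g'_s=M1_{R_{(s,j)}\setminus L}=g_{(s,j)}-\sum_{l\in R_{(s,j)}\cap L}Me_l\in Y .
\]
Since $r\notin\Lambda$, we have $\hat g'_s(u)=\hat g_{(s,j)}(u)$. The sets $R_{(s,j)}\setminus L$ are pairwise disjoint, so $\sum_{s\in F}|g'_s(k)|\le\sum_l|m_{kl}|\le\|M\|$ for every $k\in N$. Take the limit along $R_u$.
\end{proof}

\noindent\textbf{Type B.} \emph{Not of type A, and for some $j\in J$ there are many $s\in\Gamma\setminus Z_0$ for which some $(r,i)\in Q$ satisfies $r\notin\Lambda$, $r\ne s$ and $\hat g_{(s,j)}(r,i)\ne0$.}
\medskip

If $M$ is not of type A or B, let $Z_1$ be the union of $Z_0$ and the sets of such $s$ for all $j\in J$. It is few, and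
\begin{equation}\label{eq:local}
\hat g_{(s,j)}(r,i)=0\qquad\text{whenever }s\notin Z_1,\ r\notin\Lambda,\ r\ne s,\ i,j\in J .
\end{equation}
The action on a branch $s\notin Z_1$ is then described, outside $\Lambda$, by the numbers $a_{ij}(s)=\hat g_{(s,j)}(s,i)$, $i,j\in J$.

\medskip
\noindent\textbf{Type C.} \emph{Not of type A or B, and for some $i,j\in J$ there is no $a\in\mathbb F$ such that $\{s\in\Gamma\setminus Z_1:a_{ij}(s)\ne a\}$ is few.}
\medskip

If $M$ is not of type A, B or C, then for all $i,j$ such a scalar exists, and it is unique because two few sets do not cover $\Gamma\setminus Z_1$. Call it $a_{ij}$. The set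
\[
Z_2=Z_1\cup\bigcup_{i,j\in J}\{s\in\Gamma\setminus Z_1:a_{ij}(s)\ne a_{ij}\}
\]
is few, and since $\Lambda\subset Z_1\subset Z_2$, \eqref{eq:local} gives
\begin{equation}\label{eq:constant}
\hat g_{(s,j)}(r,i)=\begin{cases}a_{ij},&r=s,\\ 0,&r\ne s,\end{cases}\qquad\text{for }s,r\in\Gamma\setminus Z_2,\ i,j\in J .
\end{equation}

\noindent\textbf{Type D.} \emph{Not of type A, B or C, and $a_{ij}\ne0$ for some $i\in\omega$ and $j\in J\setminus\{i\}$.}

\medskip
\noindent\textbf{Type E.} \emph{Not of type A, B, C or D, and $a_{nn}\ne a_{\infty\infty}$ for some $n\in\omega$.}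
\medskip

A matrix $M\in\mathcal M$ is \emph{bad} if it has one of the five types and \emph{good} otherwise. The zero matrix is good. For good $M$ put $\lambda=a_{\infty\infty}$ and $c_n=a_{\infty n}$. Then $a_{jj}=\lambda$ for all $j$ and $a_{ij}=0$ for $i\in\omega$, $j\ne i$, so \eqref{eq:constant} says that for $s\in\Gamma\setminus Z_2$ and $n\in\omega$,
\begin{equation}\label{eq:good}
\hat g_{(s,n)}=\lambda1_{\{(s,n)\}}+c_n1_{\{(s,\infty)\}},\quad \hat g_{(s,\infty)}=\lambda1_{\{(s,\infty)\}}\qquad\text{on }(\Gamma\setminus Z_2)\times J .
\end{equation}
This is the behavior \eqref{eq:model} of $\lambda I+\tau(c)$.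

\section{Construction of the layout}\label{sec:construction}

\begin{proposition}\label{prop:layout}
There is a layout such that $B\times J$ contains infinitely many classes for every block $B$, and such that for every bad $M\in\mathcal M$ there are uncountably many classes $C$ with $Mh_C\notin X$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.52]
\foreach \xs/\nm in {0/{plain},4.8/{B},9.6/{C},14.4/{D},19.2/{E}} {
  \node at (\xs+1.5,2) {\small \nm};
  \node at (\xs-0.6,1) {\scriptsize $s$};
  \node at (\xs+2.3,1) {\tiny $\cdots$};
  \foreach \px/\lb in {0/0,0.8/1,1.6/2,3/\infty} \node at (\xs+\px,-0.8) {\scriptsize $\lb$};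
}
\foreach \xs/\nm in {4.8/r,9.6/t,19.2/t} {
  \node at (\xs-0.6,0) {\scriptsize $\nm$};
  \node at (\xs+2.3,0) {\tiny $\cdots$};
}
\foreach \px in {0,0.8,1.6,3} {
  \fill (\px,1) circle (0.13);
  \fill (4.8+\px,1) circle (0.13);
  \draw (4.8+\px,0) circle (0.13);
  \fill (9.6+\px,1) circle (0.13);
  \fill (9.6+\px,0) circle (0.13);
  \draw (9.6+\px,0) -- (9.6+\px,1);
  \fill (19.2+\px,0) circle (0.13);
}
\foreach \px in {0,1.6,3} \fill (14.4+\px,1) circle (0.13);
\draw (15.2,1) circle (0.13);
\foreach \px in {0,0.8,1.6} \draw (19.2+\px,1) circle (0.13);
\fill (22.2,1) circle (0.13);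
\draw (22.2,1) -- (20,0);
\end{tikzpicture}
\caption{The five kinds of blocks $B$, each drawn as the set $B\times J$: rows are branches, columns are the sheets $0,1,2,\dots,\infty$. Hollow points are omitted, two points joined by a segment form one class, and every other solid point is a class by itself. Patterns D and E are drawn for $i=1$ and $n=1$.}
\label{fig:blocks}
\end{figure}

\begin{proof}
Since $\mathfrak c\cdot\mathfrak c=\mathfrak c$, we can enumerate $\mathcal M$ as $(M_\alpha)_{\alpha<\mathfrak c}$ with each matrix repeated $\mathfrak c$ times; here $\mathfrak c$ is the initial ordinal. By recursion on $\alpha$ we choose a block $B_\alpha$ with one or two elements, disjoint from $\Gamma_\alpha=\bigcup_{\beta<\alpha}B_\beta$, and the classes inside $B_\alpha\times J$. The set $\Gamma_\alpha$ is few; branches outside it are called \emph{fresh}. If $M=M_\alpha$ is bad we also single out a class $C_\alpha\subset B_\alpha\times J$ and check, using Lemma~\ref{lem:XZ}, that $Mh_{C_\alpha}\notin X$ however the other blocks are treated. The notation is that of Section~\ref{sec:types}, and the patterns are shown in Figure~\ref{fig:blocks}.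 For a class $C$ and $n\in\omega$ we write $C[n]=\{(s,\infty):(s,n)\in C\}$ for the set in (L2).

\emph{$M$ good.} Take a fresh $s$ and make it plain. For the class $C=\{(s,j')\}$, the set $C[n]$ is the class $\{(s,\infty)\}$ if $j'=n$ and empty otherwise, so (L2) holds in plain blocks.

\emph{Type A, witnessed by $j$.} Take a fresh $s$ with $g_{(s,j)}\notin Y$, make it plain, and let $C_\alpha=\{(s,j)\}$. Then $Mh_{C_\alpha}=g_{(s,j)}\notin X$.

\emph{Type B, witnessed by $j$.} For each of the many $s$ in the definition choose a point $(r(s),i(s))$ as there. The difficulty is that both $s$ and $r(s)$ must be fresh. By Lemma~\ref{lem:summable}, applied to the countably many points $(r,i)$, $i\in J$, a branch $r\notin\Lambda$ equals $r(s)$ for only countably many $s$. So at most $|\Gamma_\alpha|\cdot\aleph_0<\mathfrak c$ of the $s$ have $r(s)\in\Gamma_\alpha$, and we can pick $s$ such that $s$ and $r=r(s)$ are fresh. Let $B_\alpha=\{s,r\}$, let the classes be $\{(s,j')\}$ for $j'\in J$, omit all points $(r,j')$, and let $C_\alpha=\{(s,j)\}$. Condition (L2) holds as in the plain case. The function $Mh_{C_\alpha}=g_{(s,j)}$ has a nonzero limit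 at the omitted point $(r,i(s))$.

\emph{Type C, witnessed by $i,j$.} The function $a_{ij}(\cdot)$ is not constant on the nonempty set $\Gamma\setminus(Z_1\cup\Gamma_\alpha)$: if it had the constant value $a$ there, $\{s\in\Gamma\setminus Z_1:a_{ij}(s)\ne a\}$ would lie in $\Gamma_\alpha$ and be few. Pick fresh $s,t\notin Z_1$ with $a_{ij}(s)\ne a_{ij}(t)$. Let $B_\alpha=\{s,t\}$, let the classes be $\{(s,j'),(t,j')\}$ for $j'\in J$, and let $C_\alpha=\{(s,j),(t,j)\}$. Each $C[n]$ is the class $\{(s,\infty),(t,\infty)\}$ or empty. As $s,t\notin Z_1\supset\Lambda$, \eqref{eq:local} gives $\hat g_{(t,j)}(s,i)=0=\hat g_{(s,j)}(t,i)$. So $Mh_{C_\alpha}=g_{(s,j)}+g_{(t,j)}$ has the different limits $a_{ij}(s)$ and $a_{ij}(t)$ at the two points of the class $\{(s,i),(t,i)\}$.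

\emph{Type D, witnessed by $i\in\omega$ and $j\ne i$.} Pick a fresh $s\notin Z_2$. Let $B_\alpha=\{s\}$, omit $(s,i)$, let the classes be $\{(s,j')\}$ for $j'\ne i$, and let $C_\alpha=\{(s,j)\}$. Each $C[n]$ is empty or $\{(s,\infty)\}$, which is a class because $i\ne\infty$. By \eqref{eq:constant}, $Mh_{C_\alpha}=g_{(s,j)}$ has the limit $a_{ij}\ne0$ at the omitted point $(s,i)$.

\emph{Type E, witnessed by $n\in\omega$.} Pick fresh $s\ne t$ outside $Z_2$. Let $B_\alpha=\{s,t\}$, let the classes be $C_\alpha=\{(s,\infty),(t,n)\}$ and $\{(t,j')\}$ for $j'\ne n$, and omit all $(s,m)$, $m\in\omega$. Here $C_\alpha[n]=\{(t,\infty)\}$ is a class, $C_\alpha[m]=\emptyset$ for $m\ne n$, and for $C=\{(t,j')\}$ the set $C[m]$ is $\{(t,\infty)\}$ or empty. By \eqref{eq:constant}, $Mh_{C_\alpha}=g_{(s,\infty)}+g_{(t,n)}$ has the limit $a_{\infty\infty}$ at $(s,\infty)$ and the limit $a_{nn}$ at $(t,n)$, and these differ.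

The branches left over at the end are made plain. Conditions (L1) and (L2) hold block by block, and every pattern has infinitely many classes. Condition (L3) holds because the zero matrix is good and occurs $\mathfrak c$ times. A bad matrix $M$ equals $M_\alpha$ for $\mathfrak c$ many $\alpha$, and the classes $C_\alpha$ are distinct since they lie over different blocks.
\end{proof}

The entries $a_{\infty n}$ are the only ones not attacked. Pattern D with $i=\infty$ and $j=n$ would omit $(s,\infty)$ and keep the class $\{(s,n)\}$, which (L2) forbids.

From now on the layout is that of Proposition~\ref{prop:layout}, and $X$ is identified with $C_0(K)$ by Lemma~\ref{lem:K}. Comparing Proposition~\ref{prop:layout} with Lemma~\ref{lem:matrix} gives the following.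

\begin{corollary}\label{cor:good}
For every $T\in\mathcal B(X)$ the matrix $M_T$ is good.
\end{corollary}

\section{The decomposition of operators and the proof of Theorem~\ref{thm:A}}\label{sec:decomposition}

\begin{lemma}\label{lem:remainder}
Let $T\in\mathcal B(X)$, and let $\lambda$, $c=(c_n)$ and $Z_2$ be associated with the good matrix $M=M_T$. Then $|\lambda|+\|c\|_1\le\|T\|$, and there is a nonempty saturated set $Z$ with $|Z|\le\max(\aleph_0,|Z_2|)$ such that $S=T-\lambda I-\tau(c)$ maps $X$ into $X_Z$.
\end{lemma}

\begin{proof}
Fix $s\notin Z_2$ and $m\in\omega$. The sets $R_{(s,\infty)},R_{(s,0)},\dots,R_{(s,m)}$ lie in different sheets, so $|g_{(s,\infty)}(k)|+\sum_{n\le m}|g_{(s,n)}(k)|\le\|M\|\le\|T\|$ for all $k\in N$. The limit along $R_{(s,\infty)}$ gives $|\lambda|+\sum_{n\le m}|c_n|\le\|T\|$ by \eqref{eq:good}. So $c\in\ell_1$, the estimate holds, and $S\in\mathcal B(X)$.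

Let $\kappa=\max(\aleph_0,|Z_2|)$. Let $Z'$ be a saturated set of cardinality at most $\kappa$ that contains $Z_2$ and the first coordinates of the points of the countably many exceptional classes of $T$. Let $C\subset(\Gamma\setminus Z')\times J$ be a class. Then $Th_C=\sum_{q\in C}g_q$, and comparing \eqref{eq:good} with \eqref{eq:model} for each $q\in C$ shows that $Th_C$ and $(\lambda I+\tau(c))h_C$ have the same limits on $(\Gamma\setminus Z')\times J$. By Lemma~\ref{lem:XZ}, $Sh_C\in X_{Z'}$.

The other generators of $X$ are the $e_l$ and the $h_C$ with $C\subset Z'\times J$; there are at most $\kappa$ of them. For each such generator $y$ the function $\widehat{Sy}$ has countable support. Let $Z\supset Z'$ be a nonempty saturated set of cardinality at most $\kappa$ containing the first coordinates of all these supports. By Lemma~\ref{lem:XZ}, $Sy\in X_Z$ for these generators, and $X_{Z'}\subset X_Z$. So $S$ maps all generators of $X$, hence $X$, into $X_Z$.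
\end{proof}

Let $\mathcal J$ be the set of $S\in\mathcal B(X)$ whose range has a dense subset that is few. Recall that if a metric space has a dense subset of cardinality at most $\kappa\ge\aleph_0$, so does each of its subsets. The range of $S+S'$ lies in $SX+S'X$, the range of $ST$ lies in $SX$, and the range of $TS$ is a continuous image of $SX$; hence $\mathcal J$ is a two-sided ideal. A set containing $\mathfrak c$ points at mutual distance $\delta>0$ has no dense subset that is few, since the open balls of radius $\delta/2$ around these points are disjoint.

\begin{proposition}\label{prop:decomposition}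
Every $T\in\mathcal B(X)$ is uniquely of the form $T=\lambda I+\tau(c)+S$ with $\lambda\in\mathbb F$, $c\in\ell_1$, $S\in\mathcal J$, and $|\lambda|+\|c\|_1\le\|T\|$. The map $\pi(T)=(\lambda,c)$ is a unital homomorphism of $\mathcal B(X)$ onto $\mathcal U$ with kernel $\mathcal J$, and $\operatorname{dist}(T,\mathcal J)=\|\pi(T)\|$.
\end{proposition}

\begin{proof}
\emph{Existence.} Take $\lambda,c,S,Z$ from Lemma~\ref{lem:remainder}. The set $Z$ is few, and $X_Z$ has at most $\max(\aleph_0,|Z|)$ generators $e_l$, $h_C$; their combinations with coefficients in a countable dense subfield of $\mathbb F$ form a dense subset of $X_Z$ that is few. So $S\in\mathcal J$.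

\emph{Uniqueness.} It suffices to show that $V=\lambda I+\tau(c)\in\mathcal J$ implies $\lambda=0$ and $c=0$. Here (L3) is used. For plain $s$ all functions $1_{R_{(s,j)}}$ lie in $X$, and for $s\ne s'$ we have $\|1_{R_{(s,\infty)}}-1_{R_{(s',\infty)}}\|=1$. By \eqref{eq:model}, the range of $V$ contains the $\mathfrak c$ points $\lambda1_{R_{(s,\infty)}}$, $s$ plain, at mutual distance $|\lambda|$; so $\lambda=0$. Then it contains the points $V1_{R_{(s,n)}}=c_n1_{R_{(s,\infty)}}$ at mutual distance $|c_n|$; so $c_n=0$ for all $n$.

\emph{The homomorphism.} By uniqueness $\pi$ is linear, $\ker\pi=\mathcal J$ and $\pi(\lambda I+\tau(c))=(\lambda,c)$, so $\pi$ is onto and unital. If $\pi(T)=(\lambda,c)$ and $\pi(T')=(\lambda',c')$, then, since $\tau(c)\tau(c')=0$ and $\mathcal J$ is an ideal,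
\[
TT'\in\lambda\lambda'I+\tau(\lambda c'+\lambda'c)+\mathcal J ,
\]
which says $\pi(TT')=\pi(T)\pi(T')$. Finally $\|\pi(T)\|=\|\pi(T-S')\|\le\|T-S'\|$ for every $S'\in\mathcal J$, while $\operatorname{dist}(T,\mathcal J)\le\|\lambda I+\tau(c)\|\le|\lambda|+\|c\|_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $f$ be a linear functional on $\ell_1$ with $f(\delta_n)=n$ and let $\theta_f\colon\mathcal U\to\mathcal D$ be the unital homomorphism of Section~\ref{sub:mechanism}. Then $\theta=\theta_f\circ\pi$ is a unital homomorphism $\mathcal B(X)\to\mathcal D$. Since $\pi(T_n)=(0,\delta_n)$, we have $\theta(T_n)=n\varepsilon$, while $\|T_n\|\le1$. So $\theta$ is discontinuous, and $X=C_0(K)$ with $K$ scattered by Lemma~\ref{lem:K}.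
\end{proof}

\section{From few to countable}\label{sec:countable}

To obtain Theorem~\ref{thm:B} we must show that the remainder $S$ has separable range, and by Lemma~\ref{lem:remainder} it is enough that $Z_2$ be countable. Without the continuum hypothesis a few set need not be countable, but a few set with a simple definition is. Give $\Gamma=2^\omega$ the product topology. A subset of $\Gamma$ is \emph{analytic} if it is the projection to the first coordinate of a Borel subset of $\Gamma\times\Gamma$. Borel sets are analytic, and countable unions of analytic sets are analytic. By Souslin's perfect set theorem an uncountable analytic subset of $2^\omega$ has cardinality $\mathfrak c$; so \emph{a few analytic set is countable}.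

The obstacle is the condition $g_{(s,j)}\notin Y$, since $Y$ is nonseparable. The tree order gives a description of $Y$ with simple quantifiers. Order $N$ by $(d,j)\le(d',j')$ if $j=j'$ and $d$ is an initial segment of $d'$. The elements below a given element form a chain, each $R_q$ is a chain, and each nonempty chain lies in one sheet and along one branch, hence in some $R_q$. An \emph{antichain} is a set of pairwise incomparable elements.

\begin{lemma}\label{lem:antichains}
Let $E\subset N$. If $E$ is covered by a finite set and finitely many $R_q$, then the antichains contained in $E$ have bounded size. If the antichains contained in $E$ have bounded size, then $E$ is covered by finitely many $R_q$.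
\end{lemma}

\begin{proof}
An antichain meets each $R_q$ in at most one point; this gives the first statement. The second is a case of Dilworth's theorem (a poset whose antichains have at most $p$ elements is a union of $p$ chains), with the following direct proof. Let $\{k_1,\dots,k_p\}\subset E$ be an antichain of the largest possible size. Every element of $E$ is comparable to some $k_i$, so it suffices to show that the elements of $E$ comparable to $k_i$ form a chain. Those below $k_i$ form a chain and lie below those above $k_i$. Suppose that $k',k''\in E$ lie above $k_i$ and are incomparable. An element $k\ge k_i$ is incomparable to $k_m$ for $m\ne i$: $k\le k_m$ would give $k_i\le k_m$, and $k_m\le k$ would put $k_i$ and $k_m$ in the chain below $k$. Replacing $k_i$ by $k'$ and $k''$ then yields a larger antichain, a contradiction.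
\end{proof}

\begin{lemma}\label{lem:Ytest}
A function $y\in\ell_\infty(N)$ belongs to $Y$ if and only if $y$ converges along each $R_q$ and, for each rational $\epsilon>0$, the antichains contained in $\{|y|\ge\epsilon\}$ have bounded size.
\end{lemma}

\begin{proof}
Let $y\in Y$. Convergence is part of Lemma~\ref{lem:hat}. Choose $y'=f+\sum_{u\in F}b_u1_{R_u}$, with $f$ finitely supported and $F$ finite, such that $\|y-y'\|<\epsilon$. Then $\{|y|\ge\epsilon\}\subset\{y'\ne0\}$ is covered by the support of $f$ and the $R_u$, $u\in F$, and Lemma~\ref{lem:antichains} applies. Conversely, given $\epsilon$, Lemma~\ref{lem:antichains} provides a finite $F$ with $\{|y|\ge\epsilon\}\subset\bigcup_{u\in F}R_u$. Let $b_u$ be the limit of $y$ along $R_u$ and $y'=y-\sum_{u\in F}b_u1_{R_u}$. By almost disjointness $y'$ tends to $0$ along each $R_u$, $u\in F$, and outside their union $|y'|=|y|<\epsilon$. So $|y'|<\epsilon$ off a finite set, and $\operatorname{dist}(y,Y)\le\epsilon$.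
\end{proof}

\begin{lemma}\label{lem:countable}
For every good $M\in\mathcal M$ the set $Z_2$ is countable.
\end{lemma}

\begin{proof}
For fixed $j\in J$ and $k\in N$ the function $s\mapsto g_{(s,j)}(k)=\sum_nm_{k,(s|n,j)}$ is continuous: the $n$-th term depends only on $s|n$, and the tail from $n=p$ on is bounded, uniformly in $s$, by the sum of $|m_{k,(d,j)}|$ over all $d$ of length at least $p$, which tends to $0$. Hence the functions
\[
\varphi^{ij}_n(s,r)=g_{(s,j)}(r|n,i)
\]
are continuous on $\Gamma\times\Gamma$, because $r|n$ is locally constant in $r$.

\emph{The set $Z_0$.} Fix $j$. By Lemma~\ref{lem:Ytest}, $\{s:g_{(s,j)}\notin Y\}$ is the union of two sets. The first consists of the $s$ for which there is a rational $\epsilon>0$ such that for every $p$ some antichain $A\subset N$ of size $p$ satisfies $|g_{(s,j)}(k)|\ge\epsilon$ for all $k\in A$. For fixed $\epsilon$ and $A$ the condition is closed, and all quantifiers range over countable sets, so this set is Borel. The second is the union over $i$ of the projections of the sets $\{(s,r):(\varphi^{ij}_n(s,r))_n\text{ is not Cauchy}\}$, which are Borel; so it is analytic. As $M$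 is not of type A, $\{s:g_{(s,j)}\notin Y\}$ is few, hence countable. Therefore $Z_0$ is countable.

\emph{The set $Z_1$.} Fix $j$. For $s\notin Z_0$ the limit $\lim_n\varphi_n^{ij}(s,r)=\hat g_{(s,j)}(r,i)$ exists. The set of $s$ in the definition of type B is the union over $i$ of the projections of
\[
\{(s,r):\ s\notin Z_0,\ r\notin\Lambda,\ r\ne s,\ \limsup_n|\varphi^{ij}_n(s,r)|>0\},
\]
which is Borel because $Z_0$ and $\Lambda$ are countable. It is analytic and few, hence countable, and so is $Z_1$.

\emph{The set $Z_2$.} On the Borel set $\Gamma\setminus Z_1$ the function $a_{ij}(s)=\lim_n\varphi^{ij}_n(s,s)$ is a pointwise limit of continuous functions, hence Borel. The sets $\{s\in\Gamma\setminus Z_1:a_{ij}(s)\ne a_{ij}\}$ are Borel and few, hence countable.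
\end{proof}

\section{The ideal $\mathcal S$ and the proof of Theorem~\ref{thm:B}}\label{sec:ideal}

Let $c$ also denote, as usual, the space of convergent sequences, and for a countably infinite set $A$ let $c(A)$ be the space of functions on $A$ that have a limit along $A$. The map
\begin{equation}\label{eq:cc0}
c\to c_0,\qquad x\mapsto(\lim x,\ x_1-\lim x,\ x_2-\lim x,\dots)
\end{equation}
is an isomorphism of norm at most $2$, and its inverse $(z_0,z_1,z_2,\dots)\mapsto(z_0+z_1,z_0+z_2,\dots)$ has norm at most $2$.

\begin{lemma}\label{lem:c0}
If $Z$ is a nonempty countable saturated set, there is an isomorphism $w\colon X_Z\to c_0$ with $\|w\|\le2$ and $\|w^{-1}\|\le2$.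
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:layout} there are infinitely many classes inside $Z\times J$, and there are countably many; enumerate them as $C_0,C_1,\dots$. Countably many almost disjoint sets can be made disjoint: let $A_i'=A_{C_i}\setminus\bigcup_{m<i}A_{C_m}$, a cofinite subset of $A_{C_i}$, and let $N'=N\setminus\bigcup_iA_i'$. Let $W$ be the space of $y\in\ell_\infty(N)$ such that $y|_{A_i'}\in c(A_i')$ for each $i$, $\|y|_{A'_i}\|\to0$, and $y|_{N'}\in c_0(N')$. It is closed and contains each $e_k$ and each $1_{A_i'}$, hence each $h_{C_i}$, because $h_{C_i}-1_{A_i'}$ is finitely supported. So $X_Z\subset W$. Conversely $1_{A'_i}\in X_Z$ for the same reason, so $X_Z$ contains $y1_{A_i'}$ and $y1_{N'}$ for each $y\in W$, and $y=y1_{N'}+\sum_iy1_{A_i'}$ with convergence in norm. Thus $X_Z=W$ is isometric to $\big(\bigoplus_ic(A_i')\big)_{c_0}\oplus_\infty c_0(N')$. Applying \eqref{eq:cc0} in each summand $c(A_i')$ and the identity in $c_0(N')$ gives an isomorphism onto $c_0$ of a countably infinite set, with the stated bounds.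
\end{proof}

\begin{proposition}\label{prop:ideal}
For $S\in\mathcal B(X)$ the following are equivalent: $S\in\mathcal J$; $S$ factors through $c_0$; $S$ has separable range. In this case $S=UV$ with $V\colon X\to c_0$, $U\colon c_0\to X$, $\|V\|\le2\|S\|$ and $\|U\|\le2$.
\end{proposition}

\begin{proof}
An operator factoring through $c_0$ has separable range, and an operator with separable range is in $\mathcal J$. Let $S\in\mathcal J$. Apply Lemma~\ref{lem:remainder} to $T=S$; by the uniqueness in Proposition~\ref{prop:decomposition} we have $\lambda=0$ and $c=0$, so $SX\subset X_Z$, where $Z$ is nonempty, saturated and, by Lemma~\ref{lem:countable}, countable. With $w$ from Lemma~\ref{lem:c0}, put $V=wS$ and let $U$ be $w^{-1}$ followed by the inclusion $X_Z\subset X$.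
\end{proof}

So $\mathcal J=\mathcal S$. It is closed, being the kernel of $\pi$, which satisfies $\|\pi(T)\|\le\|T\|$. Together with Lemma~\ref{lem:K} and Proposition~\ref{prop:decomposition}, this proves parts (a), (b) and (c) of Theorem~\ref{thm:B}.

For (d), Johnson's theorem does not apply to $X$ itself, but it applies to $c_0$. A sequence in $\mathcal S$ that tends to zero quickly can be factored through a single copy of $c_0$ inside $X$, with fixed outer factors, and only the middle factor varies.

\begin{proof}[Proof of Theorem~\ref{thm:B}(d)]
Let $\theta\colon\mathcal B(X)\to\mathcal A$ be a homomorphism. Let $E$ be the space of sequences $(z_k)_{k\ge1}$ with $z_k\in c_0$ and $\|z_k\|\to0$, with the supremum norm. It is isometric to $c_0$ of a countably infinite set, so $E\cong c_0$ and $E\cong E\oplus E$. Fix a class $C$. Multiplication by $1_{K_C}$ is a projection of $X=C_0(K)$ onto a copy of $C(K_C)$, and $K_C$ is a convergent sequence with its limit, so $C(K_C)\cong c\cong E$ by \eqref{eq:cc0}. Hence there are bounded operators $\Phi\colon E\to X$ and $\Psi\colon X\to E$ with $\Psi\Phi=I_E$. The map $G\mapsto\Phi G\Psi$ is a homomorphism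 $\mathcal B(E)\to\mathcal B(X)$, since $\Phi G\Psi\Phi G'\Psi=\Phi GG'\Psi$. By Johnson's theorem, $G\mapsto\theta(\Phi G\Psi)$ is continuous; let $\mu$ be its norm.

Suppose that $\theta$ is unbounded on $\mathcal S$. Choose $S_k\in\mathcal S$, $k\ge1$, with $\|S_k\|\le4^{-k}$ and $\|\theta(S_k)\|\ge k$. Factor $S_k$ as in Proposition~\ref{prop:ideal}, and multiply the left factor by $2^{-k}$ and the right factor by $2^k$: this gives $S_k=U_kV_k$ with $\|U_k\|,\|V_k\|\le2\cdot2^{-k}$. Define bounded operators $U\colon E\to X$ by $U(z_k)_k=\sum_kU_kz_k$ and $V\colon X\to E$ by $Vx=(V_kx)_k$, and let $P_k\in\mathcal B(E)$ be the $k$-th coordinate projection, of norm $1$. Then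
\[
S_k=UP_kV=(U\Psi)(\Phi P_k\Psi)(\Phi V),
\]
a product of three operators on $X$. So $k\le\|\theta(S_k)\|\le\mu\,\|\theta(U\Psi)\|\,\|\theta(\Phi V)\|$ for all $k$, which is absurd. Thus $\theta$ is continuous on $\mathcal S$.

If $\theta$ is continuous, so is $\theta\circ\tau$, because $\|\tau(c)\|\le\|c\|_1$. Conversely let $\theta\circ\tau$ be continuous. For $T=\lambda I+\tau(c)+S$ we have $|\lambda|+\|c\|_1\le\|T\|$ and hence $\|S\|\le2\|T\|$, so each of the three terms in $\theta(T)=\lambda\theta(I)+\theta(\tau(c))+\theta(S)$ is bounded by a constant times $\|T\|$.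
\end{proof}

\section{Optimality}\label{sec:optimal}

\begin{proof}[Proof of Proposition~\ref{prop:optimal}]
(a) Let $\mathcal A=\mathbb Fa$ be one-dimensional, with $a^2=\beta a$. If $\beta=0$, then $\theta(T)=\theta(T)\theta(I)=0$ for all $T$. If $\beta\ne0$, then $a/\beta$ is an identity, $\mathcal A\cong\mathbb F$, and $\theta$ corresponds to $0$ or to a character $\chi$ of $\mathcal B(X)$. A character satisfies $\chi(I)=1$ and does not vanish on invertible elements. If $|\chi(T)|>\|T\|$, then $I-T/\chi(T)$ is invertible by the Neumann series and lies in $\ker\chi$, a contradiction. So $|\chi(T)|\le\|T\|$.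

(b) The space $K$ is discrete and $C_0(K)=c_0(K)$. If $K$ is finite, $\mathcal B(c_0(K))$ is finite-dimensional and every linear map on it is continuous. If $K$ is infinite, a bijection between $K$ and two disjoint copies of $K$ gives $c_0(K)\cong c_0(K)\oplus c_0(K)$, and Johnson's theorem applies.

(c) The finite case is as in (b), so let $K$ be countably infinite. Its one-point compactification $K^+$ is a countable compact Hausdorff space; countably many continuous functions separate its points, so it is metrizable. The space $C_0(K)$ is the closed hyperplane of $C(K^+)$ of functions vanishing at the added point. By Bessaga and Pe{\l}czy\'nski \cite{BP}, $C(K^+)\cong C([0,\gamma])$ with $\gamma=\omega^{\omega^\beta}$ for some countable ordinal $\beta$. We show that every closed hyperplane of $C([0,\gamma])$ is isomorphic to its square; Johnson's theorem then finishes the proof.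

Any two closed hyperplanes $H_1\ne H_2$ of a Banach space are isomorphic, since $H_1\cap H_2$ has codimension $1$ in each, so that both are isomorphic to $(H_1\cap H_2)\oplus\mathbb F$. It therefore suffices to treat the hyperplane of functions vanishing at $\gamma$, which is $C_0([0,\gamma))$, and for this it suffices to show that the topological sum of two copies of $[0,\gamma)$ is homeomorphic to $[0,\gamma)$.

The ordinal $\gamma$ is a countable limit ordinal, and as a power of $\omega$ it exceeds the sum of any two smaller ordinals. Choose $\gamma_0<\gamma_1<\cdots$ with supremum $\gamma$, and let $L_0=[0,\gamma_0]$ and $L_n=[\gamma_{n-1}+1,\gamma_n]$ for $n\ge1$. The space $[0,\gamma)$ is the topological sum of the clopen intervals $L_n$. Their order types $\xi_n$ are less than $\gamma$, and $\xi_0+\dots+\xi_n=\gamma_n+1$. Arrange two copies of each interval in the order $L_0,L_0,L_1,L_1,\dots$. In the resulting well-ordered set each piece has a largest element and begins at the successor of the largest element of the preceding piece, so the pieces are clopen and the order topology is that of the topological sum of two copies of $[0,\gamma)$.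 The order type is the supremum of the ordinals $\xi_0+\xi_0+\dots+\xi_n+\xi_n$, each of which is less than $\gamma$ and at least $\gamma_n+1$. So the order type is $\gamma$, which gives the homeomorphism.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Acuaviva}
Antonio Acuaviva, \emph{Factorizations and minimality of the Calkin Algebra norm for $C(K)$-spaces}, arXiv:2408.11132 (2024).

\bibitem{BP}
Bessaga and Pe{\l}czy\'nski, Studia Math. \textbf{19} (1960).

\end{thebibliography}
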